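\title{Almost Gallai colorings have $O(n\log n)$ rainbow triangles}

\begin{abstract}
An edge coloring of the complete graph $K_n$ is almost $3$-Gallai if no two rainbow triangles share an edge. We prove that such a coloring has $O(n\log n)$ rainbow triangles, whatever the number of colors. This confirms a conjecture posed in a paper of Grebennikov, Mattos and Szab\'o and matches the known lower bound up to a constant factor. After a reduction to three colors, the proof is an induction with potential $n\log n$. If some vertex has few edges of some color, we split the vertex set recursively along color neighborhoods; otherwise we find a cut that is crossed by few edges of one color.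
\end{abstract}

\section{Introduction}

Let $c\colon E(K_n)\to\mathbb{N}$ be a coloring of the edges of the complete graph $K_n$. A clique is \emph{rainbow} if its edges have pairwise distinct colors. For $t\ge 3$, the coloring $c$ is \emph{almost $t$-Gallai} if no two rainbow $t$-cliques share an edge, and $\tau_t(n)$ denotes the largest number of rainbow $t$-cliques in an almost $t$-Gallai coloring of $E(K_n)$. This paper concerns $t=3$, and we say \emph{almost Gallai} for almost $3$-Gallai. All logarithms are to base $2$.

A coloring with no rainbow triangle is a Gallai coloring. An almost Gallai coloring may have rainbow triangles, but they must be edge-disjoint, and $\tau_3(n)$ measures how much room this relaxation leaves. Edge-disjointness alone gives $\tau_3(n)\le\frac13\binom n2$; for instance $\tau_3(3)=\tau_3(4)=1$, because any two triangles of $K_4$ share an edge. The definition asks for much more than a packing of triangles, however. Once $vxy$ is rainbow, every other triangle on one of its three edges must repeat a color, and this restricts the colors from each further vertex to $v$, $x$ and $y$.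

To guess the order of $\tau_3(n)$, start with one vertex $v$. The rainbow triangles through $v$ are edge-disjoint, so their edges opposite to $v$ form a matching, and there are at most $(n-1)/2$ of them. This is attained for odd $n$: join $v$ to half of the other vertices in red and to the other half in blue, color a perfect matching between the halves green, and color all remaining edges red. A triangle that avoids $v$ has no blue edge, so the rainbow triangles are exactly those formed by $v$ and a green edge. To do better, let a second vertex play the role of $v$ inside both halves at once, a third vertex inside all four quarters, and so on. Each of about $\log n$ rounds contributes about $n/2$ triangles, which suggests the order $n\log n$.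

It is known that
\[
\bigl(\tfrac12-o(1)\bigr)\,n\log n\;\le\;\tau_3(n)\;\le\;O\bigl(n^{\sqrt2}\log n\bigr),
\]
where the lower bound is attained by a construction with only three colors. The conjecture that $\tau_3(n)=O(n\log n)$ is posed in \cite{GMS}. We prove it, and for completeness we also prove the lower bound.

\begin{theorem}\label{thm:main}
Let $K=2^{48}$. For $n\ge2$,
\[
\tfrac12\,n\log n-O(n)\;\le\;\tau_3(n)\;\le\;\tfrac92K\,n\log n .
\]
The upper bound holds for any number of colors, and the lower bound is attained with three colors. In particular $\tau_3(n)=\Theta(n\log n)$.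
\end{theorem}

The constant $K$ is not optimized, and the optimal constant in front of $n\log n$ is not determined here. Since the restriction of an almost Gallai coloring to a vertex subset is almost Gallai, the theorem has a hereditary form. A hypergraph is \emph{$k$-degenerate} if every nonempty set $W$ of vertices contains a vertex that lies in at most $k$ hyperedges contained in $W$.

\begin{corollary}\label{cor:degenerate}
In every almost Gallai coloring of $K_n$, $n\ge2$, with any number of colors, every set $W$ of $m\ge2$ vertices contains a vertex lying in at most $\frac{27}{2}\cdot2^{48}\log m$ rainbow triangles contained in $W$. So the $3$-uniform hypergraph of rainbow triangles is $O(\log n)$-degenerate, and the order $\log n$ is best possible.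
\end{corollary}

Section~\ref{sec:cube} contains the lower bound and the corollary. Section~\ref{sec:three} reduces the upper bound to three colors, proves it in two idealized situations, and sets up an induction with two cases modeled on them. The first case is treated in Section~\ref{sec:low}, the second in Sections~\ref{sec:high} and~\ref{sec:cut}.

\section{The function $x\log x$ and the cube coloring}\label{sec:cube}

Let $\psi(x)=x\log x$ for $x>0$ and $\psi(0)=0$. Both bounds of Theorem~\ref{thm:main} rest on how much $\psi$ drops when a set is cut in two, or when part of it is removed. For $x,y>0$ put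
\[
\Gamma(x,y)=\psi(x+y)-\psi(x)-\psi(y)=x\log\frac{x+y}{x}+y\log\frac{x+y}{y}.
\]

\begin{lemma}\label{lem:psi}
\begin{enumerate}
\item[(a)] If $0<y\le x$, then $2y\le\Gamma(x,y)\le x+y$ and $\Gamma(x,y)\ge y\log\frac{x+y}{y}$.
\item[(b)] If $0\le y<x$, then $y\log x\le\psi(x)-\psi(x-y)\le y\log(\mathrm ex)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\Gamma(x,y)=(x+y)\,h(p)$ with $p=y/(x+y)\le\frac12$, where $h(p)=-p\log p-(1-p)\log(1-p)$ is the binary entropy function. It is concave on $[0,1]$ and symmetric about $\frac12$, with $h(0)=0$ and $h(\frac12)=1$. Hence $2p\le h(p)\le1$ for $0\le p\le\frac12$, which gives the first two inequalities. The third follows by dropping the nonnegative term $x\log\frac{x+y}x$.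

(b) The lower bound holds because $\psi(x)-\psi(x-y)=y\log x+(x-y)\log\frac{x}{x-y}$. The upper bound is the mean value theorem, since $\psi'(u)=\log(\mathrm eu)$ is increasing.
\end{proof}

The repeated halving described in the introduction is realized on a hypercube. Let $d\ge1$ and $1\le N\le2^d$. Let $A=\{0,\dots,N-1\}$, written in binary with bits numbered $0,\dots,d-1$, and let $B=\{b_0,\dots,b_{d-1}\}$. The \emph{cube coloring} $\mathcal Q(d,N)$ of the complete graph on $A\cup B$ is defined as follows: the edge $ab_j$ is red if bit $j$ of $a$ is $0$ and blue if it is $1$; the edge $aa'$ is green if $a$ and $a'$ differ in exactly one bit and red otherwise; all edges inside $B$ are red. Let $s_2(i)$ be the binary digit sum of $i$ and $\Sigma(N)=\sum_{i<N}s_2(i)$.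

\begin{lemma}\label{lem:cube}
The coloring $\mathcal Q(d,N)$ is almost Gallai. Its rainbow triangles are the triangles $aa'b_j$ with $a,a'\in A$ differing exactly in bit $j$, and their number is $\Sigma(N)\ge\frac12N(\log N-1)$.
\end{lemma}

\begin{proof}
A rainbow triangle has a green edge and a blue edge. Green edges lie inside $A$ and blue edges join $A$ to $B$, so the triangle is $aa'b_l$, where $a,a'$ differ exactly in some bit $j$. The edges $ab_l$ and $a'b_l$ have different colors if and only if $l=j$. Two such triangles share no edge, because $aa'$ determines $j$, and $ab_j$ determines $a'$. There is one triangle for each green edge, and a green edge is obtained by choosing its larger end $i<N$ and a bit of $i$ equal to $1$, which is changed to $0$. So the number of triangles is $\Sigma(N)$.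

We prove $2\Sigma(N)\ge\psi(N)-N$ by induction on $N\ge1$. Write $N=2^q+m$ with $0\le m<2^q$. Each of the $q$ lowest bits is $1$ in half of the numbers below $2^q$, and $s_2(2^q+i)=1+s_2(i)$ for $i<m$. Hence $2\Sigma(N)=\psi(2^q)+2m+2\Sigma(m)$. For $m=0$ this equals $\psi(N)$. For $m\ge1$, induction and Lemma~\ref{lem:psi}(a) give
\[
2\Sigma(N)\ge\psi(2^q)+\psi(m)+m=\psi(N)-\Gamma(2^q,m)+m\ge\psi(N)-N.\qedhere
\]
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:main}]
Let $d=\lceil\log n\rceil$ and $N=n-d\le2^d$, with $n$ so large that $d\le n/2$; smaller $n$ are absorbed in the term $O(n)$. Then $\log N\ge\log n-1$, so $\mathcal Q(d,N)$ is a coloring of $K_n$ with at least $\frac12(n-d)(\log n-2)\ge\frac12n\log n-n-\frac12d\log n$ rainbow triangles, and $d\log n=O(\log^2n)=O(n)$.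
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:degenerate}, given the upper bound in Theorem~\ref{thm:main}]
The restriction of the coloring to $W$ has at most $\frac92Km\log m$ rainbow triangles, each with three vertices, so the average number at a vertex of $W$ is at most $\frac{27}2K\log m\le\frac{27}2K\log n$. For optimality take $\mathcal Q(d,2^d)$ with $d\ge3$, on $n=2^d+d$ vertices. Each $a\in A$ lies in exactly $d$ rainbow triangles, one for each bit, and each $b_j$ lies in $2^{d-1}\ge d$. So the minimum degree of the hypergraph is $d=(1-o(1))\log n$.
\end{proof}

\section{Three colors and two model cases}\label{sec:three}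

With three colors, the neighbors of a vertex fall into three classes, and a non-rainbow condition leaves only two choices for the color of an edge. The general case reduces to this one at the cost of a constant factor.

\begin{theorem}\label{thm:three}
Let $c$ be an almost Gallai coloring of the complete graph on a set $V$ of $n\ge1$ vertices, with colors from a set of size three. Then $c$ has at most $K\psi(n)$ rainbow triangles, where $K=2^{48}$.
\end{theorem}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:main}, given Theorem~\ref{thm:three}]
Let $c$ be almost Gallai with $T$ rainbow triangles. Replace each color, independently and uniformly at random, by one of three new colors. A triangle that is rainbow after the replacement was rainbow before, so the new coloring is almost Gallai. A rainbow triangle of $c$ stays rainbow with probability $3!/3^3=2/9$. By linearity of expectation, some outcome has at least $\frac29T$ rainbow triangles, and so $\frac29T\le K\psi(n)$.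
\end{proof}

From now on $c$ is as in Theorem~\ref{thm:three}. We use constantly that \emph{every edge lies in at most one rainbow triangle}. When this bounds the number of choices of a vertex by one, we name the shared edge in parentheses, as in ``(edge $xy$)''.

Single out one of the three colors and call it green, and call the other two red and blue; which color is green will be decided separately in each case of the proof. Let $N(v)$ be the set of vertices joined to $v$ by a green edge. A rainbow triangle has exactly one green edge; the vertex opposite to it is the \emph{apex} of the triangle. Let $M(v)$ be the set of green edges $xy$ such that $vxy$ is rainbow. For $D,E\subseteq V$ let $T(D;E)$ be the number of rainbow triangles whose green edge lies inside $D$ and whose apex lies in $E$. We write $T(D;v)=T(D;\{v\})$, and $T(D)=T(D;D)$ is the number of rainbow triangles inside $D$. Different rainbow triangles have different green edges, so we may bound triangles by counting green edges.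

\begin{lemma}\label{lem:matching}
The set $M(v)$ consists of all green edges between a red neighbor and a blue neighbor of $v$, and it is a matching.
\end{lemma}

\begin{proof}
The first statement restates the definition. If $xy,xy'\in M(v)$ with $y\ne y'$, then $vx$ lies in the two rainbow triangles $vxy$ and $vxy'$.
\end{proof}

\begin{lemma}\label{lem:cover}
If $xy\in M(v)$, then $N(v)\subseteq N(x)\cup N(y)$. Consequently, for all $w\in N(v)$ and $D\subseteq V$,
\begin{equation}\label{eq:cover}
T(D;v)\le|N(w)\cap D| .
\end{equation}
\end{lemma}

\begin{proof}
Let $vx$ be red and $vy$ blue, let $w\in N(v)$, and suppose that neither $wx$ nor $wy$ is green. The triangle $wvx$ has a green edge $wv$ and a red edge $vx$, and it is not rainbow (edge $vx$), so $wx$ is not blue; hence $wx$ is red. In the same way $wvy$ is not rainbow (edge $vy$), so $wy$ is not red; hence $wy$ is blue. Then $wxy$ is rainbow and shares $xy$ with $vxy$, a contradiction. For \eqref{eq:cover}, every edge of $M(v)$ inside $D$ has an end in $N(w)\cap D$, and these ends are distinct because $M(v)$ is a matching.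
\end{proof}

The two lemmas work in opposite situations. Lemma~\ref{lem:matching} is strong when $v$ has no green edges, for then $v$ cuts everything else into two parts with only a green matching between them. Lemma~\ref{lem:cover} is strong when $v$ does have a green edge. Each lemma settles an idealized case.

\begin{proposition}[first model case]\label{prop:model1}
Let $D,A\subseteq V$ be disjoint, with no green edge between them. Then $T(D;A)\le\frac12\psi(|D|)$.
\end{proposition}

\begin{proof}
We use induction on $|D|$. If $T(D;A)=0$ there is nothing to prove. Otherwise some $a\in A$ is the apex over a green edge inside $D$. The red neighbors and the blue neighbors of $a$ in $D$ form a partition $D=P\cup Q$ into nonempty sets, named so that $|Q|\le|P|$. At most $|Q|$ green edges join $P$ to $Q$, by Lemma~\ref{lem:matching}. By induction and Lemma~\ref{lem:psi}(a),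
\[
T(D;A)\le T(P;A)+T(Q;A)+|Q|\le\tfrac12\bigl(\psi(|P|)+\psi(|Q|)+2|Q|\bigr)\le\tfrac12\psi(|D|).\qedhere
\]
\end{proof}

\begin{example}\label{ex:square}
In $\mathcal Q(2,4)$ the green edges form the $4$-cycle $00,01,11,10$, and the apexes are $b_0,b_1$. The vertex $b_0$ cuts the cycle into $\{00,10\}$ and $\{01,11\}$, with two green edges between the parts, while $\psi$ drops from $8$ to $2+2$. Then $b_1$ cuts each pair into two points, with one green edge, while $\psi$ drops from $2$ to $0$. At every step the number of edges cut is half the drop of $\psi$, and the total is $2+1+1=\frac12\psi(4)$. In general $\mathcal Q(d,2^d)$ has $d2^{d-1}=\frac12\psi(2^d)$ rainbow triangles, so Proposition~\ref{prop:model1} is sharp.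
\end{example}

\begin{proposition}[second model case]\label{prop:model2}
Let $V=S\cup B$ be a partition with no green edge between $S$ and $B$, and suppose that every vertex has a green edge. Then $T(V)=T(S)+T(B)$.
\end{proposition}

\begin{proof}
A rainbow triangle that meets both sides has its green edge on one side, say $B$, and its apex $v$ on the other. A green neighbor $w$ of $v$ lies in $S$, so $T(B;v)\le|N(w)\cap B|=0$ by \eqref{eq:cover}.
\end{proof}

The hypothesis that every vertex has a green edge cannot be dropped: in the cube coloring no green edge joins $A$ to $B$, and every rainbow triangle meets both.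

The proof of Theorem~\ref{thm:three} replaces ``no green edge'' by ``boundedly many'' in both model cases. It is an induction on $n$. For $n\le2^{48}$ the theorem holds because $T(V)\le n(n-1)/6$. So we may assume:
\begin{equation}\label{eq:IH}
n\ge2^{48},\quad\text{and}\quad T(D)\le K\psi(|D|)\ \text{ for every nonempty }D\subsetneq V.
\end{equation}
Theorem~\ref{thm:three} follows from the next two propositions, whose hypotheses are complementary.

\begin{proposition}\label{prop:low}
Assume \eqref{eq:IH}. If some vertex has at most $32$ edges of some color, then $T(V)\le K\psi(n)$.
\end{proposition}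

\begin{proposition}\label{prop:high}
Assume \eqref{eq:IH}. If every vertex has at least $33$ edges of every color, then $T(V)\le K\psi(n)$.
\end{proposition}

\section{A vertex with few edges of one color}\label{sec:low}

In this section we prove Proposition~\ref{prop:low}. Let green be a color and $a_0$ a vertex with $|N(a_0)|\le32$. Deleting $a_0$ is not enough for the induction: it lowers $K\psi$ by at most $K\log(\mathrm en)$, while $a_0$ may be the apex of almost $n/2$ triangles, as $b_0$ is in $\mathcal Q(d,2^d)$. We should rather let $a_0$ cut the remaining vertices, as in Proposition~\ref{prop:model1}. Two difficulties arise. First, a cutting vertex now has a few green neighbors, which belong to neither part. Second, Proposition~\ref{prop:model1} counts only triangles whose apex lies in an outside set, and at the start the only outside vertex is $a_0$. We treat the difficulties in this order.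

\subsection{Splitting by a vertex with few green edges}

Let $G\subseteq V$ and let $a\notin G$ satisfy $T(G;a)\ge1$. The \emph{split of $G$ by $a$} is the partition $G=C\cup P\cup Q$, where $C=G\cap N(a)$, and $P,Q$ are the sets of red neighbors and of blue neighbors of $a$ in $G$, in the order that makes $|Q|\le|P|$. We always write $\sigma=|C|$ and $b=|Q|$. By Lemma~\ref{lem:matching}, $b\ge1$ and at most $b$ green edges join $P$ to $Q$. Nothing is known about green edges at $C$, and there are two ways to continue.
\begin{itemize}
\item \emph{Divide}: pass to the two sets $C\cup P$ and $C\cup Q$. Only the green edges between $P$ and $Q$, at most $b$, lie in neither set, but $C$ is duplicated.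
\item \emph{Trim}: pass to the single set $C\cup P$. Nothing is duplicated. The green edges that meet $Q$ are given up; there are at most $b^2/2$ inside $Q$, at most $b\sigma$ to $C$ and at most $b$ to $P$, in total at most $b(b/2+\sigma+1)$.
\end{itemize}
Dividing is worthwhile when $b$ is large compared with $\sigma$, and trimming is cheap otherwise. Since $P,Q\ne\emptyset$, the new sets are nonempty proper subsets of $G$.

The first application is a robust form of Proposition~\ref{prop:model1}. To absorb the duplication we apply the potential to $|D|-s$ rather than $|D|$: when we divide, $s$ is subtracted twice, which makes up for the $\sigma\le s$ repeated vertices.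

\begin{lemma}\label{lem:small}
Let $s\ge1$ be real, and let $D,A\subseteq V$ be disjoint sets with $|N(a)\cap D|\le s$ for all $a\in A$. Then $T(D;A)\le\psi(m)+8sm$, where $m=|D|$.
\end{lemma}

\begin{proof}
If $m\le2s$, then $T(D;A)\le\binom m2\le sm$. Let $f(x)=\psi(x)+8sx$, which is increasing on $[1,\infty)$. We prove by induction on $m$ that $T(D;A)\le f(m-s)$ whenever $m\ge2s$; this suffices, as $1\le m-s\le m$. The hypothesis of the lemma passes to subsets of $D$. Put $x=m-s$, so $x\ge m/2$ and $x\ge s\ge1$.

If $m\le4s$, then $T(D;A)\le m^2/2\le2sm\le4sx\le f(x)$. Let $m>4s$ and $T(D;A)\ge1$, and split $D$ by some $a\in A$ with $T(D;a)\ge1$; then $\sigma\le s$.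

If $b\le2s$, trim. At most $b(s+s+1)\le3sb$ green edges meet $Q$. Since $m-b>2s$, induction applies to $C\cup P$, and $x-b\ge s\ge1$ gives $\psi(x-b)\le\psi(x)$. Thus $T(D;A)\le f(x-b)+3sb\le f(x)-8sb+3sb\le f(x)$.

If $b>2s$, divide. Both new sets have more than $2s$ elements, so $T(D;A)\le f(x_1)+f(x_2)+b$ with $x_1=|P|+\sigma-s$ and $x_2=b+\sigma-s$. Here $x_1\ge x_2\ge b-s>b/2>1$ and $x_1+x_2=m+\sigma-2s\le x$. Lemma~\ref{lem:psi}(a) gives $\Gamma(x_1,x_2)\ge2x_2\ge b$, so $f(x_1)+f(x_2)+b\le f(x_1+x_2)\le f(x)$.
\end{proof}

\subsection{Splitting trees}

From now on $s=2\log n\ge96$. Lemma~\ref{lem:small} bounds $T(D;A)$ by $O(|D|\log n)$ in one stroke. For the induction this is too coarse when $D$ is large: we must compare the edges given up with the drop of $\psi$ at each single step. A trim gives up $O(sb)$ edges and lowers $\psi$ by at least $b\log|G|$, so the two are comparable as long as $|G|\ge\sqrt n$. We therefore split step by step down to size $\sqrt n$, and use Lemma~\ref{lem:small} only below that size.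

An \emph{$r$-pair} is a pair $(D,E)$ with $D\subseteq E\subseteq V$ and $|D|\ge\sqrt n$ such that $|N(a)\cap D|\le r$ for all $a\in E\setminus D$. The vertices of $E\setminus D$ are the \emph{outer vertices}. For an $r$-pair with $r+1\le s$ we build a rooted \emph{splitting tree} whose nodes are subsets of $D$ and whose root is $D$. A node $G$ is a \emph{small leaf} if $|G|<\sqrt n$, and a \emph{big leaf} if $|G|\ge\sqrt n$ and $T(G;E\setminus D)=0$. For every other node $G$, choose an outer vertex $a$ with $T(G;a)\ge1$ and split $G$ by $a$; note that $\sigma\le r\le s$. If $b<4s$, trim: the only child of $G$ is $C\cup P$. If $b\ge4s$, divide: the children are $C\cup P$ and $C\cup Q$. Children are nonempty proper subsets of their parent, so the tree is finite. Different nodes may overlap or even be equal as sets, and nodes are always counted with multiplicity.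

For a non-leaf $G$, a green edge inside $G$ is \emph{lost} at $G$ if it lies in no child, and
\[
\operatorname{gain}(G)=\psi(|G|)-\sum_{G'\text{ child of }G}\psi(|G'|).
\]

\begin{lemma}\label{lem:node}
At every non-leaf $G$, the number of lost edges is at most $16\operatorname{gain}(G)$; in particular $\operatorname{gain}(G)\ge0$. If $G$ is divided, then also $\sigma\log n\le2\operatorname{gain}(G)$.
\end{lemma}

\begin{proof}
Let $m=|G|\ge\sqrt n\ge2^{24}$. If $G$ is trimmed, at most $b(2s+s+1)\le4sb$ edges are lost, and Lemma~\ref{lem:psi}(b) gives $\operatorname{gain}(G)\ge b\log m\ge\frac12b\log n=sb/4$.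

Let $G$ be divided, so at most $b$ edges are lost. The children have sizes $\beta=b+\sigma$ and $m'-\beta\ge\beta$, where $m'=m+\sigma$. Put $\Gamma_0=\Gamma(m'-\beta,\beta)$ and $\lambda=\log m'\ge24$. By Lemma~\ref{lem:psi}(b),
\[
\operatorname{gain}(G)=\Gamma_0-\bigl(\psi(m')-\psi(m)\bigr)\ge\Gamma_0-\sigma\log(\mathrm em').
\]
We show that the duplication costs at most half of $\Gamma_0$, that is,
\begin{equation}\label{eq:dup}
\sigma\log(\mathrm em')\le\tfrac12\Gamma_0 .
\end{equation}
Note that $\log(\mathrm em')=\lambda+\log\mathrm e\le\frac54\lambda$. If $\beta\le\sqrt{m'}$, then $\Gamma_0\ge\beta\log(m'/\beta)\ge\frac12\beta\lambda$ by Lemma~\ref{lem:psi}(a). Also $\sigma\le\beta/5$, because $b\ge4s\ge4\sigma$. Hence $\sigma\log(\mathrm em')\le\frac14\beta\lambda\le\frac12\Gamma_0$. If $\beta>\sqrt{m'}$, we use $\sigma\le2\log n\le4\lambda$, which holds as $m'\ge\sqrt n$, and $5\lambda^2\le2^{\lambda/2}$ for $\lambda\ge24$. (At $\lambda=24$ this reads $2880\le4096$, and for $\lambda\ge24$ the logarithmic derivative $2/\lambda$ of the left side is smaller than the logarithmic derivative $\frac12\ln2$ of the right side.) Hence $\sigma\log(\mathrm em')\le5\lambda^2\le\sqrt{m'}<\beta\le\frac12\Gamma_0$,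 the last step by Lemma~\ref{lem:psi}(a).

By \eqref{eq:dup}, $\operatorname{gain}(G)\ge\frac12\Gamma_0$. The right side is at least $\beta\ge b$, and by \eqref{eq:dup} again it is at least $\sigma\log(\mathrm em')\ge\frac12\sigma\log n$.
\end{proof}

At a big leaf the outer vertices have nothing more to say, and we need new ones. The splitting itself supplies them: a vertex of $D$ that has been separated from a leaf $G$ has few green edges to $G$, at most one more than the outer vertices had.

\begin{lemma}\label{lem:inherit}
If $G$ is a leaf of a splitting tree of an $r$-pair $(D,E)$ and $v\in D\setminus G$, then $|N(v)\cap G|\le r+1$.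
\end{lemma}

\begin{proof}
On the path from the root $D$ to $G$, let $G'$ be the last node that contains $v$, and let $G'=C\cup P\cup Q$ be its split, by the outer vertex $a$. The next node on the path contains $G$, does not contain $v$, and is $C\cup P$ or $C\cup Q$. So $v$ lies in one of $P,Q$, and $G\subseteq C\cup R$, where $R$ is the other one. If $y\in R$ and $vy$ is green, then $avy$ is rainbow, so there is at most one such $y$ (edge $av$). All other green neighbors of $v$ in $G$ lie in $C\subseteq N(a)\cap D$, which has at most $r$ elements.
\end{proof}

The next lemma collects what one tree achieves. Part~(b) will be used to continue with the leaves, and part~(c) to stop and apply the induction hypothesis to the root.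

\begin{lemma}\label{lem:tree}
Consider a splitting tree of an $r$-pair $(D,E)$ with $r+1\le s$. Let $\gamma=\psi(|D|)-\sum_{G\text{ leaf}}\psi(|G|)$ and let $\mu$ be the sum of the sizes of the small leaves. Then $\gamma\ge0$, and:
\begin{enumerate}
\item[(a)] for every big leaf $G$, the pair $(G,D)$ is an $(r+1)$-pair;
\item[(b)] $T(D;E)\le16\gamma+17\mu\log n+\sum_{G\text{ small}}T(G)+\sum_{G\text{ big}}T(G;D)$;
\item[(c)] $T(D;E)\le16\gamma+17\mu\log n+T(D)$;
\item[(d)] $\sum_{G\text{ leaf}}|G|\le|D|+2\gamma/\log n$.
\end{enumerate}
\end{lemma}

\begin{proof}
Every node other than the root is a child exactly once, so the gains telescope: $\gamma$ is the sum of $\operatorname{gain}(G)$ over all non-leaves. By Lemma~\ref{lem:node}, $\gamma\ge0$ and at most $16\gamma$ edges are lost in the whole tree. Part~(a) is Lemma~\ref{lem:inherit}. For~(d), a trim does not increase the total size and a division increases it by $\sigma$, and the sum of $\sigma\log n$ over all divisions is at most $2\gamma$ by Lemma~\ref{lem:node}.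

Follow a green edge inside $D$ down from the root: at a non-leaf containing it, it is lost or lies in a child. So it is lost somewhere or lies in a leaf, and for every $F\subseteq V$,
\begin{equation}\label{eq:follow}
T(D;F)\le16\gamma+\sum_{G\text{ leaf}}T(G;F).
\end{equation}
Let $G$ be a small leaf. Every $v\in E\setminus G$ has $|N(v)\cap G|\le r+1\le s$, by the definition of an $r$-pair if $v\in E\setminus D$ and by Lemma~\ref{lem:inherit} if $v\in D\setminus G$. Lemma~\ref{lem:small} gives
\begin{equation}\label{eq:smallleaf}
T(G;E\setminus G)\le|G|\log|G|+16|G|\log n\le17|G|\log n .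
\end{equation}
For~(b), take $F=E$ in \eqref{eq:follow}. A big leaf has $T(G;E)=T(G;D)+T(G;E\setminus D)=T(G;D)$, and a small leaf has $T(G;E)=T(G)+T(G;E\setminus G)$, to which \eqref{eq:smallleaf} applies. For~(c), write $T(D;E)=T(D)+T(D;E\setminus D)$ and take $F=E\setminus D$ in \eqref{eq:follow}. A big leaf contributes $0$, and a small leaf contributes $T(G;E\setminus D)\le T(G;E\setminus G)\le17|G|\log n$.
\end{proof}

\subsection{Generations}

We now iterate: the big leaves of one round are the roots of the next. The parameter $r$ grows by one in each round and must stay below $s=2\log n$, so only about $\log n$ rounds are available. This is enough for the following reason. If we stop at round $j$, the induction hypothesis saves $K$ times the drop of $\psi$ achieved so far, while Lemma~\ref{lem:tree}(c) charges a constant times the drop that would be achieved after one more round. So we can stop at any round in which the drop does not double, and it cannot double more than about $\log n$ times.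

\begin{proof}[Proof of Proposition~\ref{prop:low}]
Let $q=\lfloor1+\log n\rfloor$, so $2^q>n$. For $j=1,\dots,q+1$ we define a multiset $\mathcal A_j$ of $(31+j)$-pairs and a multiset $\mathcal R_j$ of nonempty sets of size less than $\sqrt n$. Let $D_1=V\setminus\{a_0\}$, $\mathcal A_1=\{(D_1,V)\}$ and $\mathcal R_1=\emptyset$; the pair $(D_1,V)$ is a $32$-pair by the choice of $a_0$, and this is the only use of the hypothesis of the proposition. For $j\le q$ we have $(31+j)+1\le33+\log n\le2\log n=s$, so every $(D,E)\in\mathcal A_j$ has a splitting tree; fix one. Let $\mathcal A_{j+1}$ consist of the pairs $(G,D)$ for all big leaves $G$ of these trees, which are $(32+j)$-pairs by Lemma~\ref{lem:tree}(a), and let $\mathcal R_{j+1}$ be $\mathcal R_j$ together with all small leaves. Let $\mathcal P_j$ be the multiset of all sets in $\mathcal R_j$ and all first components $D$ of pairs in $\mathcal A_j$. Every member of $\mathcal P_j$ is a nonempty subset of $D_1$. Define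
\[
\delta_j=\psi(n)-\sum_{D\in\mathcal P_j}\psi(|D|)\le\psi(n),\qquad\mu_j=\sum_{G\in\mathcal R_j}|G| .
\]
Then $\delta_1=\psi(n)-\psi(n-1)\ge\log n$ by Lemma~\ref{lem:psi}(b). The differences $\delta_{j+1}-\delta_j\ge0$ and $\mu_{j+1}-\mu_j$ are the sums of the quantities $\gamma$ and $\mu$ of Lemma~\ref{lem:tree} over the trees of round $j$.

\emph{Continuing.} For $1\le j\le q+1$,
\begin{equation}\label{eq:continue}
T(V)\le32+16(\delta_j-\delta_1)+17\mu_j\log n+\sum_{G\in\mathcal R_j}T(G)+\sum_{(D,E)\in\mathcal A_j}T(D;E).
\end{equation}
For $j=1$ this says $T(V)\le32+T(D_1;V)$, which holds because at most $32$ green edges contain $a_0$. The inequality for $j+1$ follows from the one for $j$ by applying Lemma~\ref{lem:tree}(b) to each term of the last sum.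

\emph{Stopping.} For $1\le j\le q$, apply Lemma~\ref{lem:tree}(c) instead to each term of the last sum in \eqref{eq:continue}, and then \eqref{eq:IH} to each member of $\mathcal P_j$. This gives
\begin{equation}\label{eq:stop}
\begin{split}
T(V)&\le32+16\delta_{j+1}+17\mu_{j+1}\log n+\sum_{D\in\mathcal P_j}T(D)\\
&\le32+16\delta_{j+1}+17\mu_{j+1}\log n+K\bigl(\psi(n)-\delta_j\bigr).
\end{split}
\end{equation}

\emph{The small sets pay for themselves.} A vertex in a set of size below $\sqrt n$ contributes at most $\frac12\log n$ to the potential instead of $\log n$, so a large $\mu_j$ forces a large $\delta_j$. Precisely, Lemma~\ref{lem:tree}(d), summed over all trees of rounds $1,\dots,j-1$, gives $\sum_{D\in\mathcal P_j}|D|\le n+2\delta_j/\log n$. Using $\log|D|\le\frac12\log n$ for $D\in\mathcal R_j$ and $\log|D|\le\log n$ for the other members of $\mathcal P_j$, we get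
\[
\delta_j\ge n\log n-\log n\sum_{D\in\mathcal P_j}|D|+\tfrac12\mu_j\log n\ge-2\delta_j+\tfrac12\mu_j\log n .
\]
Hence $\mu_j\log n\le6\delta_j$ for $1\le j\le q+1$. As $16+17\cdot6=118$, inequality \eqref{eq:stop} becomes
\begin{equation}\label{eq:final}
T(V)\le K\psi(n)-K\delta_j+118\,\delta_{j+1}+32\qquad(1\le j\le q).
\end{equation}

\emph{Choice of the round.} If $\delta_{j+1}>2\delta_j$ for all $1\le j\le q$, then $\delta_{q+1}>2^q\delta_1>n\log n=\psi(n)$, which is impossible. So $\delta_{j+1}\le2\delta_j$ for some $j\le q$. Since $\delta_j\ge\delta_1\ge1$, inequality \eqref{eq:final} gives $T(V)\le K\psi(n)-(K-236-32)\delta_j\le K\psi(n)$.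
\end{proof}

\section{All color degrees large: counting across a cut}\label{sec:high}

Proposition~\ref{prop:model2} needs a cut that one color does not cross. As an illustration, take four blocks of $r\ge34$ vertices each, grouped into two halves of two blocks; color edges green inside blocks, blue between the two blocks of a half, and red between the halves. There is no rainbow triangle, since the coarsest level at which a triangle is separated contributes two edges of the same color. The color degrees are $r-1$, $r$ and $2r$, and the cut between the halves is all red. In general there is a cut that one color crosses sparsely, with one exceptional vertex.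

\begin{proposition}\label{prop:cut}
Suppose that every vertex has edges of all three colors. Then one can choose the color green, a partition $V=I\cup J$ and a set $J_0\subseteq J$ with $|J_0|\le1$ such that $I\ne\emptyset$, $J\setminus J_0\ne\emptyset$, every vertex of $I$ has at most $16$ green edges to $J$, and every vertex of $J\setminus J_0$ has at most $2$ green edges to $I$.
\end{proposition}

We prove this in Section~\ref{sec:cut} and use it now. By Lemma~\ref{lem:psi}(a), a cut whose smaller side is $S$ saves at least $2K|S|$, so the aim is to bound the crossing triangles by a constant times the size of the \emph{smaller} side. Inequality \eqref{eq:cover} bounds the number of crossing triangles at each apex by $16$. This suffices for apexes on the small side, but the apexes on the large side may be many more than $|S|$. The remedy is to move them across the cut. By Lemma~\ref{lem:cover} they have small green degree, so they bring few new green edges with them.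

\begin{proof}[Proof of Proposition~\ref{prop:high}]
Take green, $I$, $J$, $J_0$ as in Proposition~\ref{prop:cut}. If $|I|\le n/2$, put $S=I$ and $B=J$. If $|I|>n/2$, put $S=J\setminus J_0$ and $B=I\cup J_0$; then a vertex of $S$ has at most $2+1$ green edges to $B$, and a vertex of $I$ has at most $16$ green edges to $S$. In both cases $1\le|S|\le n/2$, $J_0\subseteq B$, and
\begin{equation}\label{eq:sparse}
\text{every vertex outside $J_0$ has at most $16$ green edges to the other side.}
\end{equation}
Every vertex has at least $33$ green edges. We record three consequences.
\begin{enumerate}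
\item[(i)] If $v\in V$ has a green neighbor $w\in S$, then $T(B;v)\le|N(w)\cap B|\le16$ by \eqref{eq:cover} and \eqref{eq:sparse}. This applies to every $v\in S$, because $33>16$.
\item[(ii)] If $u\in B\setminus J_0$, then $u$ has at least $33-16\ge2$ green neighbors in $B$, hence one, $w$, outside $J_0$, and $T(S;u)\le|N(w)\cap S|\le16$. Moreover $T(S;J_0)\le|S|/2$ by Lemma~\ref{lem:matching}.
\item[(iii)] Let $Z=\{u\in B\setminus J_0:T(S;u)\ge1\}$. If $u\in Z$ and $xy\in M(u)$ with $x,y\in S$, then $N(u)\subseteq N(x)\cup N(y)$ by Lemma~\ref{lem:cover}, so $|N(u)\cap B|\le32$. Since $33>32$, the vertex $u$ has a green neighbor in $S$, and (i) gives $T(B;u)\le16$. This is where the threshold $33=2\cdot16+1$ comes from.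
\end{enumerate}
If $|S|+|Z|\le n/2$, let $Z'=Z$. Otherwise choose $Z'\subsetneq Z$ with $|S|+|Z'|=\lfloor n/2\rfloor$. Let $S_1=S\cup Z'$ and $B_1=V\setminus S_1\subseteq B$, so $1\le|S_1|\le n/2$. In either case $|Z\setminus Z'|\le3|S_1|$: the left side is $0$ in the first case and at most $n\le3\lfloor n/2\rfloor$ in the second. We count the rainbow triangles that meet both $S_1$ and $B_1$ according to the position of the green edge.

\emph{Green edge between $S_1$ and $B_1$.} By \eqref{eq:sparse} and (iii) there are at most $16|S|+32|Z'|\le32|S_1|$ such edges.

\emph{Green edge inside $B_1$, apex in $S_1$.} By (i) and (iii), each apex has at most $16$ such triangles, so there are at most $16|S_1|$.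

\emph{Green edge inside $S_1$, apex in $B_1$.} If the green edge lies inside $S$, the apex lies in $J_0$ or in $Z\setminus Z'$, and (ii) bounds the number by $\frac12|S|+16|Z\setminus Z'|\le\frac12|S|+48|S_1|$. Otherwise the green edge meets $Z'$. At most $16|S|$ green edges join $S$ to $Z'\subseteq B$, by \eqref{eq:sparse}, and at most $\frac12\cdot32|Z'|$ lie inside $Z'$, by (iii). The total is at most $\frac12|S|+48|S_1|+16|S_1|\le80|S_1|$.

Altogether $T(V)\le T(S_1)+T(B_1)+128|S_1|$. By \eqref{eq:IH} and Lemma~\ref{lem:psi}(a),
\[
T(V)\le K\psi(n)-K\,\Gamma(|B_1|,|S_1|)+128|S_1|\le K\psi(n)-(2K-128)|S_1|\le K\psi(n).\qedhere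
\]
\end{proof}

\section{The sparse cut}\label{sec:cut}

It remains to prove Proposition~\ref{prop:cut}. Here the green color is an output, so we name the colors $0,1,2$. Choose a vertex $z$ and a color, named $0$, so that the number of edges of color $0$ at $z$ is the maximum over all vertices and all colors. Let $U$, $X_1$, $X_2$ be the sets of vertices joined to $z$ in colors $0$, $1$, $2$. By hypothesis $X_1,X_2\ne\emptyset$. A vertex $p\in X_\kappa$ has \emph{class} $\kappa$, and we write $\kappa'=3-\kappa$ for the other color in $\{1,2\}$. An edge of color $i$ is an \emph{$i$-edge}.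

\subsection{Traces, opponents and centers}

The candidates for the set $I$ are the common $0$-neighborhoods of $z$ and one more vertex. For $p\in X_1\cup X_2$, the \emph{trace} of $p$ is
\[
I(p)=\{u\in U:c(pu)=0\}.
\]
If $p$ has class $\kappa$, we take $\kappa'$ as the green color. The reason is that a $\kappa'$-edge from $I(p)$ to a vertex $v$ closes a rainbow triangle with $z$ or with $p$ as soon as $v$ is joined to one of them in color $\kappa$. The vertices that escape this argument, with one exception, are those joined to both $z$ and $p$ in color $\kappa'$; we call them the \emph{opponents} of $p$. An opponent of $p$ has class $\kappa'$. It is \emph{bad} if it has a $\kappa'$-edge to $I(p)$. A vertex $p$ of class $\kappa$ is a \emph{center} if $I(p)\ne\emptyset$ and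
\begin{enumerate}
\item[(C1)] every $w\in I(p)$ has $\kappa'$-edges to at most $13$ opponents of $p$,
\item[(C2)] every opponent of $p$ has $\kappa'$-edges to at most $2$ vertices of $I(p)$.
\end{enumerate}
A vertex with nonempty trace and no bad opponent is a center. In the four-block coloring of Section~\ref{sec:high}, color $0$ is red, $U$ is the half not containing $z$, every trace equals $U$, and no opponent is bad.

\begin{lemma}\label{lem:center}
If there is a center, then the conclusion of Proposition~\ref{prop:cut} holds.
\end{lemma}

\begin{proof}
Let $p$ be a center of class $\kappa$. Let green be $\kappa'$, $I=I(p)$, $J=V\setminus I$, and let $J_0$ be the set of vertices $v$ with $zpv$ rainbow; $|J_0|\le1$ (edge $zp$), $J_0\subseteq J$, and $z\in J\setminus J_0$. All edges from $z$ and from $p$ to $I$ have color $0$. Every other $v\in J$ satisfies $(c(zv),c(pv))\ne(0,0)$, so it is of at least one of four types. We consider $\kappa'$-edges $vw$ with $w\in I$.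
\begin{itemize}
\item $c(zv)=\kappa$. Then $zvw$ is rainbow. There is at most one such edge at each $v$ (edge $zv$) and at each $w$ (edge $zw$).
\item $c(pv)=\kappa$. Then $pvw$ is rainbow. There is at most one such edge at each $v$ (edge $pv$) and at each $w$ (edge $pw$).
\item $\{c(zv),c(pv)\}=\{0,\kappa'\}$. Then $v\in J_0$.
\item $c(zv)=c(pv)=\kappa'$. Then $v$ is an opponent, and (C1), (C2) apply.
\end{itemize}
So each $w\in I$ has at most $1+1+1+13=16$ green edges to $J$, and each $v\in J\setminus J_0$ has at most $2$ green edges to $I$.
\end{proof}

To find a center we compare traces. Two rules come from the rainbow triangles through $z$. Let $p$ have class $\kappa$.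
\begin{enumerate}
\item[(R1)] If $u\in U$ and $c(pu)=\kappa'$, then $zpu$ is rainbow. So there is at most one such $u$ (edge $zp$), which we call $e_p$ when it exists, and $e_p\ne e_{p'}$ for $p\ne p'$ (edge $zu$). All vertices of $U\setminus I(p)$ other than $e_p$ are joined to $p$ in color $\kappa$.
\item[(R2)] If $q$ has class $\kappa'$ and $c(pq)=0$, then $zpq$ is rainbow. So there is at most one such $q$, and if there is one, then $e_p$ does not exist (edge $zp$).
\end{enumerate}

\begin{lemma}\label{lem:opp}
\begin{enumerate}
\item[(a)] Every opponent of a vertex has a nonempty trace, and some vertex has a nonempty trace.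
\item[(b)] If $q$ is an opponent of $p$, then $I(q)\setminus I(p)$ contains at most one vertex $g$ other than $e_p$, and for this vertex $pqg$ is rainbow. In particular $|I(q)\setminus I(p)|\le2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $p$ have class $\kappa$ and empty trace. By (R1), $p$ has $\kappa$-edges to $z$ and to all vertices of $U$ other than $e_p$. By the choice of $z$ it has at most $|U|$ $\kappa$-edges. So $e_p$ exists and $p$ has no further $\kappa$-edge. An opponent of class $\kappa$ has a $\kappa$-edge to the vertex of class $\kappa'$ that it opposes, so $p$ is nobody's opponent. This proves the first statement. For the second, take any $p\in X_1$ and $q\in X_2$, and suppose $I(p)=\emptyset$. Then $c(pq)\ne1$ as just shown, and $c(pq)\ne0$ by (R2), since $e_p$ exists. So $c(pq)=2$, the vertex $q$ is an opponent of $p$, and $I(q)\ne\emptyset$.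

(b) Let $p$ have class $\kappa$ and let $g\in I(q)\setminus I(p)$, $g\ne e_p$. Then $c(qg)=0$, $c(pg)=\kappa$ by (R1), and $c(pq)=\kappa'$. So $pqg$ is rainbow, and there is at most one such $g$ (edge $pq$).
\end{proof}

The maximality of $|U|$ and the hypothesis of Proposition~\ref{prop:cut} are used only in part~(a), and the latter only through $X_1,X_2\ne\emptyset$. Part~(b) says that the trace of an opponent of $p$ is almost contained in $I(p)$. For (C2) we need the reverse, that it almost contains $I(p)$, and this follows if $I(p)$ is as small as possible. Let $m$ be the minimum size of a nonempty trace. If $I(q)\ne\emptyset$ and $\Lambda\subseteq U$ has $|\Lambda|=m$, then $|I(q)|\ge|\Lambda|$, and therefore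
\begin{equation}\label{eq:min}
|\Lambda\setminus I(q)|\le|I(q)\setminus\Lambda| .
\end{equation}

\subsection{Five twins}

A vertex with a minimum trace may still violate (C1). We will see that a violation forces many vertices of one class to have one and the same minimum trace, and such vertices are centers.

\begin{lemma}\label{lem:twins}
Let $p_1,\dots,p_5$ be distinct vertices of the same class with the same trace $\Lambda$, $|\Lambda|=m$. Then $p_1$ has no bad opponent, so $p_1$ is a center.
\end{lemma}

\begin{proof}
By the symmetry between colors $1$ and $2$, let the class be $1$. Suppose that $y$ is an opponent of $p_1$ and $w\in\Lambda$ has $c(yw)=2$; also $c(p_iw)=0$ for all $i$. By Lemma~\ref{lem:opp}(a), $I(y)\ne\emptyset$, and $w\in\Lambda\setminus I(y)$, so \eqref{eq:min} gives a vertex $r\in I(y)\setminus\Lambda$. Thus $c(yr)=0$ and $c(p_ir)\in\{1,2\}$. Each $i$ falls into one of four cases.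
\begin{itemize}
\item $c(p_iy)=1$: then $p_iyw$ is rainbow, so there is at most one such $i$ (edge $yw$).
\item $c(p_iy)=0$: there is at most one such $i$ by (R2) for $y$.
\item $c(p_iy)=2$ and $c(p_ir)=1$: then $p_iyr$ is rainbow, so there is at most one such $i$ (edge $yr$).
\item $c(p_iy)=2$ and $c(p_ir)=2$: then $r=e_{p_i}$, so there is at most one such $i$ by (R1).
\end{itemize}
This accounts for at most four values of $i$, a contradiction.
\end{proof}

\subsection{Existence of a center}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[rounded corners] (-3.4,-0.55) rectangle (3.4,0.55);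
\draw[dashed] (0,-0.55) -- (0,0.55);
\node at (-2.6,0) {$I$};
\node at (2.5,0) {$U\setminus I$};
\node[circle,draw,inner sep=1.5pt] (z) at (0,3.4) {$z$};
\node[circle,draw,inner sep=1.5pt] (x) at (-2.6,2.2) {$x$};
\node[circle,draw,inner sep=1.5pt] (y) at (2.6,2.2) {$y$};
\node[circle,draw,inner sep=1.5pt] (w) at (-1.1,0) {$w$};
\node[circle,draw,inner sep=0.5pt] (g) at (1.1,0) {$g_y$};
\draw (z) -- node[above left] {$1$} (x);
\draw (z) -- node[above right] {$2$} (y);
\draw[very thick] (x) -- node[above] {$2$} (y);
\draw (x) -- node[left] {$0$} (w);
\draw[very thick] (x) -- node[pos=0.3,above] {$1$} (g);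
\draw (y) -- node[pos=0.3,above] {$2$} (w);
\draw[very thick] (y) -- node[right] {$0$} (g);
\end{tikzpicture}
\caption{A vertex $x$ of class $1$ with trace $I$ (its $0$-neighbors in $U$) and a bad opponent $y$. Labels are edge colors, and all edges from $z$ to the box $U$ have color $0$. The trace of $y$ misses $w\in I$ and contains $g_y\notin I$; the thick triangle $xyg_y$ is rainbow.}
\label{fig:opp}
\end{figure}

\begin{lemma}\label{lem:exists}
There is a center.
\end{lemma}

\begin{proof}
Let $x$ be a vertex with $|I(x)|=m$; exchanging the names of colors $1$ and $2$ if necessary, let $x$ have class $1$. Put $I=I(x)$. For an opponent $y$ of $x$, let $g_y$ be the vertex of $I(y)\setminus I$ other than $e_x$, if there is one (Figure~\ref{fig:opp}). By Lemma~\ref{lem:opp}(b),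
\begin{equation}\label{eq:gy}
I(y)\setminus I\subseteq\{e_x,g_y\},
\end{equation}
where a vertex that does not exist is omitted, and $xyg_y$ is rainbow. Hence the vertices $g_y$ are distinct for distinct $y$ (edge $xg_y$). By \eqref{eq:min} and \eqref{eq:gy}, $|I\setminus I(y)|\le2$, and the $2$-edges from $y$ to $I$ end in $I\setminus I(y)$. So $x$ satisfies (C2). If $x$ satisfies (C1), it is a center.

Otherwise fix $w\in I$ and a set $Y$ of $14$ opponents $y$ of $x$ with $c(yw)=2$. Let
\[
I'=(I\setminus\{w\})\cup\{e_x\},
\]
with $e_x$ omitted if it does not exist. Then $|I'|\le m$, so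
\begin{equation}\label{eq:forced}
\text{a nonempty trace contained in $I'$ equals $I'$, and then $|I'|=m$.}
\end{equation}

\emph{Case 1: at least five $y\in Y$ have no $g_y$.} For such $y$ we have $w\notin I(y)$ and $I(y)\setminus I\subseteq\{e_x\}$, so $I(y)\subseteq I'$. The trace $I(y)$ is nonempty by Lemma~\ref{lem:opp}(a). By \eqref{eq:forced}, five vertices of class $2$ have the trace $I'$ of size $m$, and Lemma~\ref{lem:twins} gives a center.

\emph{Case 2: there is $Y_1\subseteq Y$ with $|Y_1|=10$ such that $g_y$ exists for all $y\in Y_1$.} We turn to the other class and try a fixed $y_1\in Y_1$, whose trace is nonempty. If $y_1$ has no bad opponent, it is a center. Otherwise we claim that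
\begin{equation}\label{eq:claim}
\text{every opponent $x'$ of $y_1$ has }I(x')=I'\text{, and }|I'|=m .
\end{equation}
Let $x'$ be an opponent of $y_1$. It has class $1$ and $c(x'y_1)=1$, so $x'\ne x$, because $c(xy_1)=2$. By Lemma~\ref{lem:opp}, $I(x')\ne\emptyset$ and $|I(x')\setminus I(y_1)|\le2$; with \eqref{eq:gy} this gives $|I(x')\setminus I|\le4$.

First we show that $x'$ opposes several vertices of $Y_1$. At most one $y\in Y_1$ has $c(x'y)=0$, by (R2). Let $y\in Y_1$ have $c(x'y)=2$. Then $c(x'g_y)\ne1$, for otherwise $x'yg_y$ is rainbow and shares $yg_y$ with $xyg_y$. So either $c(x'g_y)=2$, which means $g_y=e_{x'}$, or $c(x'g_y)=0$, which means $g_y\in I(x')\setminus I$. As the $g_y$ are distinct, the first option occurs for at most one $y$ and the second for at most four. Hence $Y_2=\{y\in Y_1:c(x'y)=1\}$ has at least $10-1-1-4=4$ elements.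

Next we use $Y_2$ to locate $I(x')$. If $u\in I(x')$ and $y\in Y_2$ has $c(yu)=2$, then $x'yu$ is rainbow, so for each $u\in I(x')$ there is at most one such $y$ (edge $x'u$). Thus a vertex of $U$ with $2$-edges to two vertices of $Y_2$ is not in $I(x')$. The vertex $w$ has $2$-edges to all of $Y_2$. Let $u\in U\setminus I$ with $u\ne e_x$. For $y\in Y_2$, $c(yu)=0$ means $u=g_y$ by \eqref{eq:gy}, and $c(yu)=1$ means $u=e_y$; each happens for at most one $y$. So $u$ has $2$-edges to at least $4-2=2$ vertices of $Y_2$. Therefore $I(x')\subseteq I'$, and \eqref{eq:claim} follows from \eqref{eq:forced}.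

If $y_1$ has at least five bad opponents, then by \eqref{eq:claim} they are five vertices of class $1$ with the same trace of size $m$, and Lemma~\ref{lem:twins} gives a center. If $y_1$ has at most four, then $y_1$ satisfies (C1). The $1$-edges from a bad opponent $x'$ to $I(y_1)$ end in $I(y_1)\setminus I(x')=I(y_1)\setminus I'$. Since $w\notin I(y_1)$, this set is contained in $I(y_1)\setminus I$, which has at most $2$ elements by \eqref{eq:gy}. So $y_1$ satisfies (C2) and is a center.
\end{proof}

Lemmas~\ref{lem:center} and~\ref{lem:exists} prove Proposition~\ref{prop:cut}. With it, Propositions~\ref{prop:low} and~\ref{prop:high} are both established, which completes the induction for Theorem~\ref{thm:three} and the proof of Theorem~\ref{thm:main}.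

\begin{remark}
The two induction steps use only $K\ge268$ and $K\ge64$. The value $K=2^{48}$ enters through the base case: the induction step assumes $n\ge2^{48}$, which gives $\sqrt n\ge2^{24}$ in Lemma~\ref{lem:node} and $33+\log n\le2\log n$ in the proof of Proposition~\ref{prop:low}, and below this threshold we use the trivial bound $n(n-1)/6$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{GMS}
Alexandr Grebennikov, Let\'{\i}cia Mattos, Tibor Szab\'o,
\emph{On almost Gallai colourings in complete graphs},
arXiv:2503.17334 (2025).

\end{thebibliography}
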